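# No Borel rule picks a second Cohen real from the model $M[c]$ alone

## 1. Two Cohen reals, one model, two answers

Let $M$ be a countable transitive model of set theory. A *Cohen real* over $M$ is a $c\in\omega^\omega$ such that every dense $D\subseteq\omega^{<\omega}$ with $D\in M$ contains a finite initial segment of $c$. Suppose that $c$ begins $3,0,5,\dots$, and let $c'=(0,5,\dots)$ be $c$ with its first entry deleted. Then $c'$ is again a Cohen real. Indeed, if $D\in M$ is dense, then the set of nonempty $t$ which, after deletion of their first entry, lie in $D$ is dense and belongs to $M$. Some initial segment of $c$ lies in that set, so some initial segment of $c'$ lies in $D$. Moreover $M[c]=M[c']$, because $c=\langle 3\rangle^\frown c'$.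

The model $M[c]$ is countable, so there are reals $y$ that are Cohen over $M[c]$. Here is a recipe for one. Outside $M$, list all names in $M$ as $\tau_0,\tau_1,\dots$. Enumerate $\omega^{<\omega}$ by increasing weight, where the weight of $t$ is $|t|$ plus the sum of the entries of $t$; each weight occurs finitely often, and ties are broken in some fixed way. Let $D_n^c$ be the value of $\tau_n$ at $c$ if that value is a dense open subset of $\omega^{<\omega}$ (open means closed under extension), and let $D^c_n=\omega^{<\omega}$ otherwise. Put $s_0=\emptyset$, let $s_{n+1}$ be the first extension of $s_n$ lying in $D^c_n$, and let $y=\bigcup_n s_n$. Every dense open set of $M[c]$ has a name, so it occurs among the $D^c_n$. In particular $\{t:|t|\ge m\}$ occurs for each $m$, so $y$ is infinite. Hence $y$ is Cohen over $M[c]$.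

Now compute. Let $\tau_0$ name the set of all $t$ in which the number $c(0)$ occurs. For $c$, the number is $3$, and the lightest sequence containing a $3$ is $\langle 3\rangle$, so $y(0)=3$. For $c'$, the number is $0$, and the lightest sequence containing a $0$ is $\langle 0\rangle$, so $y'(0)=0$. The recipe was run on one and the same model and returned two different reals. The reason is that the names in $M$ list the dense sets of $M[c]$ in an order that depends on which Cohen real presents the model.

The question of these notes is whether some better recipe depends on the model $M[c]$ only. The recipe must be Borel; otherwise one could use the axiom of choice to select one $y$ for each model.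

## 2. Generic invariant uniformizations

We work in $\mathsf{ZFC}$. Throughout, $M$ is an arbitrary countable transitive model of a sufficient fragment of $\mathsf{ZFC}$: enough for the forcing theorem, the product lemma and elementary recursion on $\omega$, in $M$ and in its set-generic extensions. The product lemma says that for posets $\mathbb P,\mathbb Q\in M$, a pair $(G,H)$ is $M$-generic for $\mathbb P\times\mathbb Q$ if and only if $G$ is $M$-generic for $\mathbb P$ and $H$ is $M[G]$-generic for $\mathbb Q$. By symmetry, this holds if and only if $H$ is $M$-generic and $G$ is $M[H]$-generic.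

For a poset $\mathbb P\in M$, let $\operatorname{Gen}(M,\mathbb P)$ be the Polish space of $M$-generic filters on $\mathbb P$, with basic clopen sets $N_p=\{G:p\in G\}$. For $G,H$ in this space put
$$G\equiv^{\mathbb P}_M H\iff M[G]=M[H].$$
This is a countable Borel equivalence relation: it is a Borel set of pairs, and its classes are countable.

**Definition.** A *generic $\equiv^{\mathbb P}_M$-invariant uniformization* is a Borel function $g\colon\operatorname{Gen}(M,\mathbb P)\to\operatorname{Gen}(M,\mathbb P)$ such that

1. for every $x$, the filter $g(x)$ is $M[x]$-generic for $\mathbb P$, so that $x$ and $g(x)$ are mutually $M$-generic;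
2. $x\equiv^{\mathbb P}_M z$ implies $g(x)=g(z)$.

Calderoni and Sinapova, in "Forcing, genericity and CBERS" (arXiv:2503.14811, 2025), ask for which posets such a function exists, and whether it exists for the Cohen poset.

**Two easy cases.** Suppose first that every condition of $\mathbb P$ has an atom below it (a condition with no two incompatible extensions). Then every generic filter contains an atom, hence lies in $M$, and $M[x]=M$ for all $x$. A constant function $g$ with value any $G_0\in\operatorname{Gen}(M,\mathbb P)$ satisfies 1 and 2.

Suppose next that $\equiv^{\mathbb P}_M$ is *smooth*: there is a Borel $f$ from $\operatorname{Gen}(M,\mathbb P)$ to a Polish space with $x\equiv^{\mathbb P}_M z\iff f(x)=f(z)$. The map $f$ is countable-to-one, so by the Lusin–Novikov theorem its image is Borel and there is a Borel $u$ on the image with $f(u(w))=w$. Then $\mathrm{sel}(x)=u(f(x))$ is equivalent to $x$ and depends only on the class of $x$. The recipe of Section 1, run with an enumeration of $\mathbb P$ and with the filter generated by the conditions $s_n$, gives a map $g_0$ satisfying 1. It is Borel: by the forcing theorem, "$t$ belongs to the value of $\tau_n$ at $x$" means that some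 $p\in x$ forces it, which is an open condition on $x$; the dense open requirement is a countable Boolean combination of such conditions, and the rest is countable bookkeeping. Now $g(x)=g_0(\mathrm{sel}(x))$ satisfies 2, and it satisfies 1 because $M[\mathrm{sel}(x)]=M[x]$. So a uniformization exists in the smooth case.

For Cohen forcing the answer is negative, for every $M$.

**Theorem 1.** Let $\mathbb C=\mathrm{Add}(\omega,1)$ be Cohen forcing. For every $M$ as above there is no generic $\equiv^{\mathbb C}_M$-invariant uniformization.

We use the presentation $\mathbb C=(\omega^{<\omega},\supseteq)$. The next lemma says that this choice is harmless; it is used again in Section 9. Call $e\colon\mathbb P\to\mathbb P'$ *dense* if it preserves $\le$, preserves $\perp$, and for every $p'\in\mathbb P'$ there is $p$ with $e(p)\le p'$. For instance, $e(s)=0^{s(0)}1\,0^{s(1)}1\cdots$ is a dense map from $\omega^{<\omega}$ to $2^{<\omega}$. If $s,t$ first differ at $n$ and $s(n)<t(n)$, then after a common part $e(s)$ continues with $0^{s(n)}1$ and $e(t)$ with $0^{s(n)}0$, so incompatibility is preserved; and the range contains every sequence that ends in $1$.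

**Lemma 2.** Let $e\in M$ be a dense map from $\mathbb P$ to $\mathbb P'$. For $G\in\operatorname{Gen}(M,\mathbb P)$ let $\hat e(G)$ be the upward closure of $e[G]$. Then $\hat e$ is a homeomorphism from $\operatorname{Gen}(M,\mathbb P)$ to $\operatorname{Gen}(M,\mathbb P')$ with inverse $H\mapsto e^{-1}[H]$, and $M[\hat e(G)]=M[G]$. If $N\supseteq M$ is a generic extension of $M$, then $\hat e$ maps $N$-generic filters to $N$-generic filters.

*Proof.* We work with $N$, where $N=M$ is allowed. Let $G$ be $N$-generic. Clearly $\hat e(G)$ is a filter. If $D'\in N$ is dense open in $\mathbb P'$, then $e^{-1}[D']$ is dense in $\mathbb P$: given $p$, pick $d'\le e(p)$ in $D'$ and $q$ with $e(q)\le d'$. Then $e(q)$ and $e(p)$ are compatible, so $p,q$ are compatible since $e$ preserves $\perp$; any $r\le p,q$ has $e(r)\le e(q)\in D'$. So $G$ meets $e^{-1}[D']$ and $\hat e(G)$ meets $D'$.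

Conversely let $H$ be $N$-generic for $\mathbb P'$. If $D\in N$ is dense in $\mathbb P$, then $e[D]$ is dense in $\mathbb P'$: given $p'$, take $e(p)\le p'$ and $d\le p$ in $D$. So $e^{-1}[H]$ meets $D$. The set $e^{-1}[H]$ is closed upward. If $e(p),e(q)\in H$, apply this to the dense set of $r$ that lie below both $p$ and $q$, or are incompatible with $p$, or are incompatible with $q$. We get such an $r$ with $e(r)\in H$; as $e(r)$ is compatible with $e(p)$ and $e(q)$, the condition $r$ is below both. So $e^{-1}[H]$ is a generic filter.

If $G\subseteq G'$ are generic for the same poset, then $G=G'$: for $p\in G'$, the filter $G$ contains some $r$ with $r\le p$ or $r\perp p$, and the second is impossible inside $G'$. Since $G\subseteq e^{-1}[\hat e(G)]$ and $\hat e(e^{-1}[H])\subseteq H$, the two maps are inverse to each other. The preimage of $N_{p'}$ under $\hat e$ is $\bigcup\{N_p:e(p)\le p'\}$, and the preimage of $N_p$ under the inverse is $N_{e(p)}$, so both are continuous. Finally $G$ and $\hat e(G)$ are computed from each other with the parameter $e\in M$. $\square$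

If $g$ is a uniformization for $\mathbb P$, then $\hat e\circ g\circ\hat e^{-1}$ is one for $\mathbb P'$, and conversely. So existence does not depend on the presentation.

From now on $\mathbb C=\omega^{<\omega}$, and a filter $G\in\operatorname{Gen}=\operatorname{Gen}(M,\mathbb C)$ is identified with the real $c=\bigcup G$. Thus $\operatorname{Gen}$ is the set of Cohen reals over $M$. It is a dense $G_\delta$ in $\omega^\omega$, because it is the intersection, over the countably many dense $D\in M$, of the dense open sets of reals with an initial segment in $D$.

**Definition.** For $c,c'\in\omega^\omega$ write $c\sim c'$ if $c=p^\frown d$ and $c'=p'^\frown d$ for some $p,p'\in\omega^{<\omega}$ and $d\in\omega^\omega$.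

The lengths of $p$ and $p'$ may differ, as in Section 1. If $c\sim c'$ are in $\operatorname{Gen}$, then each is definable from the other with parameters in $M$, so $M[c]=M[c']$. A uniformization is therefore $\sim$-invariant, and this is all the invariance we shall use.

## 3. Category and measure allow constant functions

The first thing to try is a zero–one law. Let $g$ be a uniformization and consider the Borel set $B=\{c\in\operatorname{Gen}:g(c)(n)=k\}$. If $B$ is not meager, it is comeager in some $[s]=\{c:s\subset c\}$. For every $s'$ the homeomorphism $s^\frown z\mapsto s'^\frown z$ from $[s]$ to $[s']$ respects $\sim$, and $\operatorname{Gen}$ is comeager in both sets, so $B$ is comeager in $[s']$ as well. Hence $B$ is meager or comeager. For each $n$ the sets with $k=0,1,\dots$ partition $\operatorname{Gen}$, so exactly one of them is comeager. It follows that $g$ is constant on a comeager set, with some value $y$.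

One would like this to be absurd, and the argument stops here because it is not. Fix any $y\in\operatorname{Gen}$. The model $M[y]$ is countable, so comeagerly many $x$ are Cohen over $M[y]$, and by the product lemma $y$ is Cohen over $M[x]$ for all those $x$. A constant function has both required properties on a comeager set. Measure does no better.

**Proposition 3.**

1. If $K\subseteq\operatorname{Gen}(M,\mathbb C)$ is $\sigma$-compact, then comeagerly many $y\in\omega^\omega$ are Cohen over $M[x]$ for every $x\in K$.
2. For every Borel probability measure $\mu$ on $\operatorname{Gen}(M,\mathbb C)$ there is a $\mu$-conull $\equiv^{\mathbb C}_M$-invariant Borel set on which a constant function satisfies conditions 1 and 2 of the definition of a uniformization. Likewise there is a comeager such set.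

*Proof.* For part 1 it suffices to treat compact $K$, since countable intersections of comeager sets are comeager. Let $D\in M$ be dense open in $\mathbb C\times\mathbb C$ and let $t\in\omega^{<\omega}$. For each $p$ the set $\{t':\exists p'\supseteq p\ (p',t')\in D\}$ is dense open. There are countably many $p$, so in $M$ we can build $y_0\supset t$ which meets all these sets. Then $\{p:\exists n\ (p,y_0\restriction n)\in D\}$ belongs to $M$ and is dense. So every $x\in K$, being generic, satisfies $(x\restriction m,y_0\restriction n)\in D$ for some $m,n$, and since $D$ is open we may take $m=n$. The sets $\{x:(x\restriction n,y_0\restriction n)\in D\}$ are open and increase with $n$, so by compactness a single $n$ serves all $x\in K$, and it can be taken $\ge|t|$. Then for every $y\supset y_0\restriction n$ and every $x\in K$, the pair $(x,y)$ meets $D$. As $t$ was arbitrary, the set of $y$ such that $(x,y)$ meets $D$ for all $x\in K$ contains a dense open set. Intersect over the countably many $D\in M$: for comeagerly many $y$, the pair $(x,y)$ is $M$-generic for $\mathbb C\times\mathbb C$ for all $x\in K$, and the product lemma finishes.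

For part 2, fix $y$ and let $Z_y$ be the set of $x\in\operatorname{Gen}$ such that $y$ is Cohen over $M[x]$. By the product lemma, $x\in Z_y$ if and only if $(x,y)$ meets every dense open $D\in M$ of $\mathbb C\times\mathbb C$, so $Z_y$ is Borel. It is invariant because membership depends only on $M[x]$, and on $Z_y$ the constant function with value $y$ satisfies both conditions whenever $Z_y\neq\emptyset$. A Borel probability measure on a Polish space is tight, so some $\sigma$-compact $K$ is conull; take $y$ from part 1, and then $K\subseteq Z_y$. For category, take any $y\in\operatorname{Gen}$ and use the argument before the proposition. $\square$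

So we need a different notion of largeness. It should still force an invariant function to be constant on a large set, and a large set should be flexible enough to contain a Cohen real that defeats the constant.

## 4. Record values, and what a Cohen real must do to them

**Definition.** A position $n$ is a *record* of $c\in\omega^\omega$ if $c(n)>c(m)$ for all $m<n$; then $c(n)$ is a *record value* of $c$.

If $c$ begins $3,0,5$, its first record values are $3,5$. Deleting the first entry gives $0,5$ instead. Putting $100$ in front of $c$ leaves $100$ and those record values of $c$ that exceed $100$. So record values are not $\sim$-invariant. This is the tension we exploit: a $\sim$-invariant $A(c)\subseteq\omega$ has to behave generically with respect to record values that can be changed while $A(c)$ stays the same.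

Let
$$\mathcal H=\{h\in M\cap\omega^\omega:\ h\text{ nondecreasing and }h(k)\ge k\text{ for all }k\}.$$
It is closed under composition and pointwise maximum. Intervals $[a,b]$ are intervals of natural numbers.

**Theorem 4.** There is no Borel map $A\colon\operatorname{Gen}\to\mathcal P(\omega)$ which is $\sim$-invariant (that is, $c\sim c'$ implies $A(c)=A(c')$) and such that for every $c\in\operatorname{Gen}$:

- ($\alpha$) some record value of $c$ belongs to $A(c)$;
- ($\beta$) for every $h\in\mathcal H$, some record value $\sigma$ of $c$ satisfies $[\sigma,h(\sigma)]\cap A(c)=\emptyset$.

*Proof that Theorem 4 implies Theorem 1.* Let $g$ be a generic invariant uniformization and put $A(c)=\{n:g(c)(n)=0\}$. This map is Borel and $\equiv^{\mathbb C}_M$-invariant, hence $\sim$-invariant. Fix $c\in\operatorname{Gen}$ and $h\in\mathcal H$. By genericity $c$ is unbounded, so it has arbitrarily large record values. Consider the sets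
$$\{t:\ \exists n\text{ record of }c,\ c(n)<|t|,\ t(c(n))=0\},$$
$$\{t:\ \exists n\text{ record of }c,\ h(c(n))<|t|,\ t(m)\neq0\text{ for all }m\in[c(n),h(c(n))]\}.$$
Both belong to $M[c]$, and both are dense: given $t$, choose a record $n$ with $c(n)\ge|t|$, so that the entries of $t$ put no restriction on the positions in question, and extend $t$ by zeros, respectively by ones. Since $g(c)$ is $M[c]$-generic, it has initial segments in both sets. These give ($\alpha$) and ($\beta$), contradicting Theorem 4. $\square$

It remains to prove Theorem 4. Condition ($\beta$) asks that $A(c)$ miss a whole interval above a record value; the need for this room will appear in Section 7.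

## 5. Cohen reals coded by fast sequences

The purpose of this section is to attach to a sequence $x\in\omega^\omega$ a Cohen real $c_x$, so that changing finitely many entries of $x$ keeps the $\sim$-class and so that the record values of $c_x$ stay close to the entries of $x$.

Let $(E_i)_{i\in\omega}$ list all dense open subsets of $\mathbb C$ that lie in $M$, each one infinitely often. The list is not in $M$, but each $E_i$ is. For each $i$ there is a function $r_i\colon\omega\to\omega^{<\omega}$ in $M$ such that
$$p^\frown\langle k\rangle^\frown r_i(k)\in E_i\quad\text{whenever }|p|<k\text{ and all entries of }p\text{ are less than }k.\tag{1}$$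
Indeed, for given $k$ there are finitely many such $p$. Treat them one after another, starting from $r=\emptyset$. At $p$, replace $r$ by its first extension $r'$, in a fixed enumeration of $\omega^{<\omega}$ in $M$, with $p^\frown\langle k\rangle^\frown r'\in E_i$; it exists because $E_i$ is dense. Later extensions do not spoil earlier successes because $E_i$ is open. The final $r$ is $r_i(k)$. Put
$$h_i(k)=\max_{m\le k}\ \max\bigl(\{m\}\cup\{\text{entries of }r_i(m)\}\bigr).$$
Then $h_i\in\mathcal H$.

For $s\in\omega^\ell$ let $p_s=b_0{}^\frown\cdots{}^\frown b_{\ell-1}$, where the *block* $b_i=\langle s(i)\rangle^\frown r_i(s(i))$. For $x\in\omega^\omega$ let $c_x=\bigcup_\ell p_{x\restriction\ell}$. Blocks are nonempty, so $c_x\in\omega^\omega$, and $x\mapsto c_x$ is continuous. Call $x$ *fast from $i_0$* if for all $i\ge i_0$ the number $x(i)$ exceeds $|p_{x\restriction i}|$ and all entries of $p_{x\restriction i}$.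

**Example.** Enumerate $\omega^{<\omega}$ by weight as in Section 1, and suppose $E_0=\{t:7\text{ occurs in }t\}$ and $E_1=\{t:|t|\ge5\}$. Then $r_0(0)=r_0(7)=\emptyset$ and $r_0(k)=\langle7\rangle$ for the other $k$, while $r_1(k)=\langle0,0,0,0\rangle$ for $k\ge1$ because $p=\emptyset$ is among the $p$ to be treated. If $x(0)=3$, then $p_{x\restriction1}=\langle3,7\rangle$, so fastness demands $x(1)>7$. With $x(1)=9$ we get $p_{x\restriction2}=\langle3,7,9,0,0,0,0\rangle$. The record values so far are $3,7,9$. Here $h_0(3)=7$ and $h_1(9)=9$, and indeed $3,7\in[3,h_0(3)]$ and $9\in[9,h_1(9)]$.

**Lemma 5.**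

1. If $x$ is fast from some $i_0$, then $c_x\in\operatorname{Gen}$.
2. If $x$ is fast from $0$, every record value $\sigma$ of $c_x$ lies in $[x(i),h_i(x(i))]$ for some $i$.
3. If $s,s'\in\omega^\ell$ and $z\in\omega^\omega$, then $c_{s^\frown z}\sim c_{s'^\frown z}$.

*Proof.* For part 1, a given dense open set in $M$ equals $E_i$ for some $i\ge i_0$, since it is listed infinitely often. By fastness, (1) applies to $p=p_{x\restriction i}$ and $k=x(i)$, so $p_{x\restriction(i+1)}=p_{x\restriction i}{}^\frown\langle x(i)\rangle^\frown r_i(x(i))\in E_i$.

For part 2, let the record occur in block $b_i=\langle x(i)\rangle^\frown r_i(x(i))$. Either it is the first position of the block and $\sigma=x(i)$, or it comes later and $\sigma>x(i)$ by the definition of a record. In both cases $\sigma$ is $x(i)$ or an entry of $r_i(x(i))$, so $\sigma\le h_i(x(i))$.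

For part 3, a block $b_i$ depends only on $i$ and on the $i$-th entry. As $|s|=|s'|$, the two reals are $p_s{}^\frown d$ and $p_{s'}{}^\frown d$ with the same $d$. $\square$

## 6. Ultrafilter trees decide Borel sets

In this section $U$ is any nonprincipal ultrafilter on $\omega$. For a finite or infinite sequence $t$, let $t^{[i]}$ be $t$ with its first $i$ entries deleted.

**Definition.** A *$U$-tree* is a set $T\subseteq\omega^{<\omega}$, closed under initial segments, with $\emptyset\in T$ and $\{k:t^\frown\langle k\rangle\in T\}\in U$ for all $t\in T$. Its set of infinite branches is $[T]$.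

The strictly increasing finite sequences form a $U$-tree, since $U$ contains all cofinite sets. The sequences of even numbers form a $U$-tree exactly when the set of even numbers is in $U$. Every $U$-tree has a branch, since sets in $U$ are nonempty, and finite intersections of $U$-trees are $U$-trees. We shall build $U$-trees that meet infinitely many demands, one more at each level.

**Lemma 6.** For each $s\in\omega^{<\omega}$ let $W^s$ be a $U$-tree and $X_s\in U$. Then
$$T=\{t:\ t^{[i]}\in W^{t\restriction i}\text{ for all }i\le|t|,\text{ and }t(i)\in X_{t\restriction i}\text{ for all }i<|t|\}$$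
is a $U$-tree, and every $x\in[T]$ satisfies $x^{[i]}\in[W^{x\restriction i}]$ and $x(i)\in X_{x\restriction i}$ for all $i$.

*Proof.* Clearly $\emptyset\in T$, and $T$ is closed under initial segments because each $W^s$ is. Let $t\in T$. Then $t^\frown\langle k\rangle\in T$ if and only if $k\in X_t$ and $t^{[i]\frown}\langle k\rangle\in W^{t\restriction i}$ for all $i\le|t|$; the demand for $i=|t|+1$ is $\emptyset\in W^{t^\frown\langle k\rangle}$, which holds. Each of these finitely many conditions holds for a set of $k$ in $U$. If $x\in[T]$, then for all $i,m$ the sequence $(x\restriction(i+m))^{[i]}=x^{[i]}\restriction m$ is in $W^{x\restriction i}$. $\square$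

For $B\subseteq\omega^\omega$ let $B/s=\{z:s^\frown z\in B\}$. Call $B$ *decided* if for every $s\in\omega^{<\omega}$ there is a $U$-tree $T$ with $[T]\subseteq B/s$ or $[T]\cap B/s=\emptyset$. For example, let $B=\{z:z(0)\text{ even}\}$. For $s=\emptyset$ it is decided by the tree of those $t$ whose first entry, if there is one, has the parity chosen by $U$; for $s\ne\emptyset$ the set $B/s$ is everything or empty.

**Lemma 7.** Every Borel set $B\subseteq\omega^\omega$ is decided.

*Proof.* We show that the decided sets contain the basic clopen sets and are closed under complements and countable unions.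

**Step 1: clopen sets and complements.** Closure under complements is immediate from the definition. If $B=[u]$, then $B/s$ is $\omega^\omega$ (when $u\subseteq s$), or $\emptyset$ (when $s$ and $u$ are incompatible), or $[s']$ with $s'\ne\emptyset$ (when $u=s^\frown s'$). In the last case $\{t:t=\emptyset\text{ or }t(0)\neq s'(0)\}$ is a $U$-tree, because $U$ is nonprincipal, and it has no branch in $B/s$.

**Step 2: badness spreads.** The aim is to see what it means that no tree lies inside the union. Let $B=\bigcup_nB_n$ with every $B_n$ decided. Call $s$ *good* if $[T]\subseteq B/s$ for some $U$-tree $T$, and *bad* otherwise. If $s$ is bad, then $\{k:s^\frown\langle k\rangle\text{ bad}\}\in U$. Otherwise the set $Y$ of $k$ with $s^\frown\langle k\rangle$ good is in $U$. Choosing $U$-trees $T_k$ with $[T_k]\subseteq B/(s^\frown\langle k\rangle)$ for $k\in Y$, we obtain the $U$-tree $\{\emptyset\}\cup\{\langle k\rangle^\frown t:k\in Y,\ t\in T_k\}$, all of whose branches are in $B/s$, so that $s$ is good, a contradiction. Also, if $s$ is bad, then for every $n$ there is a $U$-tree $T_n^s$ with $[T^s_n]\cap B_n/s=\emptyset$: the set $B_n$ is decided, and a tree inside $B_n/s\subseteq B/s$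 would make $s$ good.

**Step 3: a tree that avoids the union.** Let $s$ be bad; we need a $U$-tree $T$ with $[T]\cap B/s=\emptyset$. Apply Lemma 6 with the following choices. If $s^\frown t$ is bad, let $W^t=T_{|t|}^{s^\frown t}$ and $X_t=\{k:s^\frown t^\frown\langle k\rangle\text{ bad}\}$; otherwise let $W^t=\omega^{<\omega}$ and $X_t=\omega$. Let $z$ be a branch of the resulting tree. By induction on $n$, every $s^\frown(z\restriction n)$ is bad. Hence $z^{[n]}\in[T_n^{s^\frown(z\restriction n)}]$, which says that $s^\frown z\notin B_n$. This holds for every $n$, so $s^\frown z\notin B$. $\square$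

The number $n$ in Step 3 is used twice: the set $B_n$ is dealt with only after $n$ entries have been fixed, and this keeps the number of demands at each node finite.

## 7. A common value, and the limits of an arbitrary ultrafilter

We can now replace the zero–one law of Section 3 by one for $U$-trees.

**Lemma 8.** Let $A\colon\operatorname{Gen}\to\mathcal P(\omega)$ be Borel and $\sim$-invariant, and let $U$ be a nonprincipal ultrafilter. There are a $U$-tree $T$ and a set $A_*\subseteq\omega$ such that every $x\in[T]$ is fast from $0$ and satisfies $A(c_x)=A_*$.

*Proof.* For $j\in\omega$ let $P_j=\{x\in\omega^\omega:c_x\in\operatorname{Gen}\text{ and }j\in A(c_x)\}$. It is Borel because $x\mapsto c_x$ is continuous, $\operatorname{Gen}$ is $G_\delta$ and $A$ is Borel. By Lemma 7 choose, for all $s$ and $j$, a $U$-tree $T_j^s$ and $\varepsilon_j^s\in\{0,1\}$ such that $[T_j^s]\subseteq P_j/s$ if $\varepsilon_j^s=1$ and $[T_j^s]\cap P_j/s=\emptyset$ if $\varepsilon_j^s=0$.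

**Step 1: the decision depends only on the length of the stem.** We show that $|s|=|s'|$ implies $\varepsilon_j^s=\varepsilon_j^{s'}$. Apply Lemma 6 with $W^\emptyset=T^s_j\cap T^{s'}_j$, with $W^t=\omega^{<\omega}$ for $t\ne\emptyset$, and with $X_t$ the cofinite set of numbers that exceed $|p_{s^\frown t}|$, $|p_{s'^\frown t}|$ and all entries of $p_{s^\frown t}$ and $p_{s'^\frown t}$. A branch $z$ of the resulting tree is a branch of both $T_j^s$ and $T_j^{s'}$, and $s^\frown z$ and $s'^\frown z$ are both fast from $|s|$. By Lemma 5, parts 1 and 3, the reals $c_{s^\frown z}$ and $c_{s'^\frown z}$ are in $\operatorname{Gen}$ and are $\sim$-equivalent. By invariance $A(c_{s^\frown z})=A(c_{s'^\frown z})$, so $s^\frown z\in P_j\iff s'^\frown z\in P_j$. The left side holds if and only if $\varepsilon^s_j=1$, the right side if and only if $\varepsilon^{s'}_j=1$.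

**Step 2: one tree for all $j$.** Apply Lemma 6 with $W^t=T_{|t|}^t$ and $X_t$ the cofinite set of numbers exceeding $|p_t|$ and all entries of $p_t$. Every branch $x$ of the resulting tree $T$ is fast from $0$, so $c_x\in\operatorname{Gen}$. For every $j$ we have $x^{[j]}\in[T_j^{x\restriction j}]$, so $j\in A(c_x)$ if and only if $\varepsilon_j^{x\restriction j}=1$. By Step 1 this depends only on $j$. So $A_*=\{j:\varepsilon_j^s=1\text{ for all }s\in\omega^j\}$ works. $\square$

It remains to find a branch $x$ of $T$ for which $A_*$ violates ($\alpha$) or ($\beta$) at $c_x$. The freedom we have is to demand $x(i)\in X_i$ for sets $X_i\in U$ of our choice. It is tempting to argue that $U$ contains $A_*$ or its complement, and to put all $x(i)$ into that set. This does not control the record values, because some of them are entries of the $r_i(x(i))$. No choice of $x$ can help if $A_*$ happens to be the set of even numbers: the set of $t$ with both an even and an odd record value is dense open, so every $c\in\operatorname{Gen}$ has record values of both parities.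

By Lemma 5, part 2, what we do know is that each record value lies in some interval $[x(i),h_i(x(i))]$. So we should ask $U$ about intervals. For $X\subseteq\omega$ and $h\in\mathcal H$ let
$$X_h=\{k:[k,h(k)]\subseteq X\},\qquad X^h=\{k:[k,h(k)]\cap X\ne\emptyset\}.$$
For example, if $h(k)=2k$ and $X=\omega\setminus\{10\}$, then $X_h=\omega\setminus\{5,\dots,10\}$ and $\{10\}^h=\{5,\dots,10\}$. In general $\omega\setminus X_h=(\omega\setminus X)^h$.

If $(\omega\setminus A_*)_{h}\in U$ for all $h\in\mathcal H$, we can keep all record values out of $A_*$ and violate ($\alpha$). If not, then $A_*^h\in U$ for some $h$. To violate ($\beta$) for this $h$ we want every record value $\sigma$ to be in $A_*^h$, and since $\sigma$ is known only up to an interval, we need $(A_*^h)_{h_i}\in U$ for all $i$. So we would like $X\in U$ to imply $X_{h'}\in U$ for all $h'\in\mathcal H$. No ultrafilter has this property: for $h'(k)=k+1$, the set $X$ of even numbers and the set $X$ of odd numbers both have $X_{h'}=\emptyset$, and one of them is in $U$.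

The way out is to ask for the closure property only of a filter $F\subseteq U$, and to choose $F$ so large that the alternative above is already settled inside $F$.

## 8. A maximal filter closed under shrinking

We use the following rules, valid for all $X,Y\subseteq\omega$ and $h,h'\in\mathcal H$:
$$(X\cap Y)_h=X_h\cap Y_h,\qquad X_h\cap X_{h'}=X_{\max(h,h')},\qquad (X_h)_{h'}\supseteq X_{h\circ h'}.\tag{2}$$
The first two are immediate. For the third, let $[k,h(h'(k))]\subseteq X$ and $\sigma\in[k,h'(k)]$. As $h$ is nondecreasing, $[\sigma,h(\sigma)]\subseteq[k,h(h'(k))]\subseteq X$, so $\sigma\in X_h$.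

**Definition.** A proper filter $F$ on $\omega$ is *closed* if it contains all cofinite sets and $X\in F$ implies $X_h\in F$ for all $h\in\mathcal H$.

The filter of cofinite sets is closed, since $[k,h(k)]\subseteq[n,\infty)$ whenever $k\ge n$. The union of a nonempty chain of closed filters is a closed filter. By Zorn's lemma, fix a maximal closed filter $F$.

**Lemma 9.** For every $A\subseteq\omega$ one of the following holds:

- (a) $(\omega\setminus A)_h\in F$ for all $h\in\mathcal H$;
- (b) there is $h\in\mathcal H$ with $A^h\in F$, and hence $(A^h)_{h'}\in F$ for all $h'\in\mathcal H$.

*Proof.* We try to add all the sets in (a) to $F$. Let $B=\omega\setminus A$ and let $F'$ be generated by $F\cup\{B_h:h\in\mathcal H\}$. By the second rule in (2), $F'$ consists of all supersets of sets $X\cap B_h$ with $X\in F$ and $h\in\mathcal H$. It has the closure property: if $Y\supseteq X\cap B_h$, then by (2)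
$$Y_{h'}\supseteq(X\cap B_h)_{h'}=X_{h'}\cap(B_h)_{h'}\supseteq X_{h'}\cap B_{h\circ h'},$$
and $X_{h'}\in F$ and $h\circ h'\in\mathcal H$. If $F'$ is proper, it is a closed filter containing $F$, so $F'=F$ by maximality, and (a) holds. If $F'$ is not proper, then $X\cap B_h=\emptyset$ for some $X\in F$ and $h\in\mathcal H$. Then $X\subseteq\omega\setminus B_h=A^h$, so $A^h\in F$. The last clause of (b) holds because $F$ is closed. $\square$

**Examples.** If $A$ is finite, (a) holds, because then $(\omega\setminus A)_h$ is cofinite. If $A$ is the set of even numbers, (b) holds with $h(k)=k+1$, because $A^h=\omega$. Maximality is really used: the cofinite filter does not satisfy the lemma. List $\mathcal H$, which is countable, as $h^0,h^1,\dots$, and choose $a_0<a_1<\cdots$ with $a_{n+1}>h^i(a_n+1)$ for all $i\le n$. Let $A=\{a_n:n\in\omega\}$. For every $h=h^i$, the set $(\omega\setminus A)_h$ omits all points of $A$, and $A^h$ omits $a_n+1$ for all $n\ge i$, because $[a_n+1,h(a_n+1)]$ lies strictly between $a_n$ and $a_{n+1}$. So neither set is cofinite.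

**Proof of Theorem 4.** Suppose that $A\colon\operatorname{Gen}\to\mathcal P(\omega)$ is Borel, $\sim$-invariant and satisfies ($\alpha$) and ($\beta$). Fix an ultrafilter $U\supseteq F$; it is nonprincipal because $F$ contains all cofinite sets. Let $T$ and $A_*$ be as in Lemma 8 for this $U$, and apply Lemma 9 to $A_*$. Note the order: $A_*$ depends on $U$, but $F$ and $U$ were chosen without knowing $A_*$, since Lemma 9 treats all sets at once.

**Case (a).** Here we violate ($\alpha$). For each $i$ put $X_i=(\omega\setminus A_*)_{h_i}\in F\subseteq U$. The set $\{t\in T:t(i)\in X_i\text{ for all }i<|t|\}$ is the intersection of $T$ with a $U$-tree given by Lemma 6, so it is a $U$-tree; let $x$ be a branch. Then $x$ is fast from $0$, and by Lemma 5, part 2, every record value of $c_x$ lies in some interval $[x(i),h_i(x(i))]$, which is disjoint from $A_*$ because $x(i)\in X_i$. So no record value of $c_x\in\operatorname{Gen}$ belongs to $A(c_x)=A_*$, contradicting ($\alpha$).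

**Case (b).** Here we violate ($\beta$). Let $h\in\mathcal H$ be such that $A_*^h\in F$. For each $i$ put $X_i=(A_*^h)_{h_i}\in F\subseteq U$, and let $x$ be a branch of the $U$-tree $\{t\in T:t(i)\in X_i\text{ for all }i<|t|\}$. Again $x$ is fast from $0$, and every record value $\sigma$ of $c_x$ lies in some interval $[x(i),h_i(x(i))]\subseteq A_*^h$. So $[\sigma,h(\sigma)]\cap A_*\neq\emptyset$ for every record value $\sigma$ of $c_x$. As $A(c_x)=A_*$, this contradicts ($\beta$) for $c_x$ and $h$.

Both cases are impossible. This proves Theorem 4 and with it Theorem 1. $\blacksquare$

## 9. Posets with a Cohen factor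

Theorem 1 holds for all $M$, in particular for generic extensions of $M$. This allows us to pass to other posets. Two posets in $M$ are *forcing equivalent in $M$* if in $M$ they have isomorphic Boolean completions. We say that $\mathbb R\in M$ *adds a Cohen real over $M$* if some name $\dot y\in M$ is forced by $1$ to be a Cohen real over $M$.

**Theorem 10.** Let $\mathbb P,\mathbb R\in M$, where in $M$ the poset $\mathbb P$ is forcing equivalent to $\mathbb C\times\mathbb Q$ for some poset $\mathbb Q$, and $\mathbb R$ adds a Cohen real over $M$. Then there is no Borel $\equiv^{\mathbb P}_M$-invariant $g\colon\operatorname{Gen}(M,\mathbb P)\to\operatorname{Gen}(M,\mathbb R)$ such that $g(x)$ is $M[x]$-generic for $\mathbb R$ for all $x$.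

*Proof.* Suppose that $g$ is such a function.

**Step 1: reduction to $\mathbb P=\mathbb C\times\mathbb Q$.** The canonical maps of $\mathbb P$ and of $\mathbb C\times\mathbb Q$ into their common completion (without zero) are dense and lie in $M$. Two applications of Lemma 2 give a homeomorphism $\theta\colon\operatorname{Gen}(M,\mathbb C\times\mathbb Q)\to\operatorname{Gen}(M,\mathbb P)$ with $M[\theta(x)]=M[x]$. Then $g\circ\theta$ is Borel and invariant, and $g(\theta(x))$ is generic over $M[\theta(x)]=M[x]$. So we may assume that $\mathbb P=\mathbb C\times\mathbb Q$.

**Step 2: a candidate over a larger model.** We want a uniformization for $\mathbb C$ over some other model. Fix $G_0\in\operatorname{Gen}(M,\mathbb Q)$ and let $M'=M[G_0]$. If $c\in\operatorname{Gen}(M',\mathbb C)$, then $(c,G_0)$ is $M$-generic for $\mathbb C\times\mathbb Q$ by the product lemma. The map $c\mapsto(c,G_0)$ is continuous: the preimage of $N_{(p,q)}$ is $N_p$ if $q\in G_0$ and is empty otherwise. Put $H(c)=g(c,G_0)$ and $y(c)=\dot y^{H(c)}$. The map $H\mapsto\dot y^H$ is continuous, since by the forcing theorem $\dot y^H\supset t$ if and only if some element of $H$ forces it. So $c\mapsto y(c)$ is Borel.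

**Step 3: the candidate is a uniformization over $M'$.** If $M'[c]=M'[d]$, then $M[(c,G_0)]=M'[c]=M'[d]=M[(d,G_0)]$, so $H(c)=H(d)$ by invariance of $g$, and $y(c)=y(d)$. For genericity, $H(c)$ is $\mathbb R$-generic over $M[(c,G_0)]$. By the product lemma $(c,G_0)$ is $\mathbb C\times\mathbb Q$-generic over $M[H(c)]$, and hence over the smaller model $M[y(c)]\subseteq M[H(c)]$. Since $y(c)$ is Cohen over $M$, the product lemma gives that $y(c)$ is Cohen over $M[(c,G_0)]=M'[c]$. So $c\mapsto y(c)$ is a generic $\equiv^{\mathbb C}_{M'}$-invariant uniformization, which contradicts Theorem 1 for $M'$. $\square$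

**Corollary 11.** There is no generic $\equiv^{\mathbb P}_M$-invariant uniformization for $\mathbb P=\mathrm{Add}(\omega,\kappa)$ with $\kappa\ge1$, for $\mathbb P=\mathbb C\times\mathbb Q$ with any $\mathbb Q\in M$, and for $\mathbb P=\mathrm{Col}(\omega,\kappa)$ with $\kappa$ an infinite cardinal of $M$.

*Proof.* We apply Theorem 10 with $\mathbb R=\mathbb P$. If $\mathbb P$ is forcing equivalent in $M$ to some $\mathbb C\times\mathbb Q$, then it adds a Cohen real, namely the first coordinate of the corresponding generic for $\mathbb C\times\mathbb Q$. So we only have to find a factor $\mathbb C$, and a dense map in $M$ suffices for forcing equivalence.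

For $\mathbb C\times\mathbb Q$ there is nothing to do. The poset $\mathrm{Add}(\omega,\kappa)$ of finite partial functions from $\kappa\times\omega$ to $2$ is the product of the functions defined on $\{0\}\times\omega$ and the functions defined on the rest. The first factor is a presentation of $\mathbb C$, since $2^{<\omega}$ is dense in it and $\omega^{<\omega}$ maps densely into $2^{<\omega}$.

In $\mathrm{Col}(\omega,\kappa)$ the set $\kappa^{<\omega}$ is dense. Fix in $M$ a bijection $\pi\colon\kappa\to\omega\times\kappa$. Applying $\pi$ to each entry of $u\in\kappa^{<\omega}$ and separating the coordinates gives a pair $(s,t)\in\omega^{<\omega}\times\kappa^{<\omega}$ with $|s|=|t|=|u|$. This map into $\mathbb C\times\kappa^{<\omega}$ preserves order. It preserves incompatibility, since if $u,u'$ differ at some position, then their pairs differ there in one of the coordinates. Its range is dense, since any $(s,t)$ can be extended to a pair of sequences of equal length. So $\mathrm{Col}(\omega,\kappa)$ is forcing equivalent to $\mathbb C\times\mathbb Q$ with $\mathbb Q=\kappa^{<\omega}$. $\square$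

Theorem 10 is not a classification of the posets that admit a generic invariant uniformization. It shows only that no poset with a Cohen factor admits one.
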